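# A bispanning graph whose unique exchanges run out after twelve swaps

## 1. Trading two trees edge by edge in $K_4$

Take the complete graph on the vertices $1,2,3,4$. Its six edges split into two spanning trees, both paths:
$$S:\ 1\,2\,3\,4\quad(\text{edges }12,23,34),\qquad T:\ 2\,4\,1\,3\quad(\text{edges }24,14,13).$$
We want to turn $S$ into $T$ and $T$ into $S$ by trading one edge of the first tree for one edge of the second, so that both stay spanning trees throughout. We ask for more: each trade must be *forced*. One of the two edges is chosen, and then there must be exactly one edge of the other tree that can come back in return.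

Choose $12\in S$. Deleting it cuts $S$ into $\{1\}$ and $\{2,3,4\}$. What comes back must reconnect these parts, so it must be $14$ or $13$. But $12$ is also to be inserted into $T$, where it closes a cycle with the path $1\,4\,2$, so the edge that leaves $T$ must be $14$ or $24$. Only $14$ satisfies both conditions, and the trade is forced.

Choose $23\in S$ instead. The parts are $\{1,2\}$ and $\{3,4\}$, and the $T$-path from $2$ to $3$ is $2\,4\,1\,3$. All three of its edges join the two parts, so $23$ has three possible partners.

Now perform the forced trade of $12$ for $14$. The current trees are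
$$A:\ 1\,4\,3\,2,\qquad B:\ 4\,2\,1\,3 .$$
Each edge is to be traded once, so $12$ and $14$ are used up. Of the unused edges:

* $23\in A$ cuts off $\{2\}$, and the $B$-path from $2$ to $3$ is $2\,1\,3$. The only partner is $12$, which is already used. This choice is useless.
* $34\in A$ gives the parts $\{1,4\},\{2,3\}$, and the $B$-path from $3$ to $4$ is $3\,1\,2\,4$. All three edges cross, so there are three partners.
* $24\in B$ cuts off $\{4\}$, and the $A$-path from $4$ to $2$ is $4\,3\,2$. The only partner is $34$, which is unused.
* $13\in B$ cuts off $\{3\}$, and the $A$-path from $1$ to $3$ is $1\,4\,3$. The only partner is again $34$.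

Trade $24$ for $34$. Now $A$ is the path $1\,4\,2\,3$, $B$ is the path $4\,3\,1\,2$, and the unused edges are $23\in A$ and $13\in B$. Deleting $23$ cuts off $\{3\}$, and the $B$-path from $2$ to $3$ is $2\,1\,3$, so the only partner is $13$. After this third trade $A=\{14,24,13\}=T$ and $B=\{34,12,23\}=S$.

So in $K_4$ the two trees can be interchanged by forced trades, each edge being used once. Two kinds of obstacle appeared on the way: an edge may have three or more partners, or it may have a single partner that is already used. Can these obstacles ever bring the process to a complete stop?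

## 2. Bispanning graphs and unique exchange cyclic base orderings

**Definition (bispanning graph).** A *bispanning graph* is a finite undirected multigraph $G=(V,E,\delta)$, where $\delta$ assigns to each edge its endpoints and parallel edges are allowed, whose edge set can be partitioned into two disjoint spanning trees $S,T$: $E=S\cup T$, $S\cap T=\emptyset$. We call $(S,T)$ a *pair of disjoint spanning trees* of $G$. Then $|S|=|T|=|V|-1$.

The smallest example with an edge is two vertices joined by two parallel edges. The graph $K_4$ is the example above. All pairs $(A,B)$ below satisfy $A\cup B=E$.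

**Definition (unique exchange).** Let $(A,B)$ be a pair of disjoint spanning trees. For $e\in A$ and $f\in B$, the swap $(e,f)$ is an *exchange* if $(A-e+f,\,B-f+e)$ is again a pair of disjoint spanning trees. It is a *unique $S$ exchange* if, in addition, $f$ is the only $f'\in B$ for which $(A-e+f',\,B-f'+e)$ is such a pair. Symmetrically, for $e\in B$ and $f\in A$, the swap $(e,f)$ is a *unique $T$ exchange* if $(A-f+e,\,B-e+f)$ is a pair of disjoint spanning trees and $f$ is the only edge of $A$ with this property. In both cases $e$, the edge chosen first, is called the *leader*.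

In $K_4$ with the initial pair, $(12,14)$ is a unique $S$ exchange. The swap $(14,12)$, with leader $14\in T$, is an exchange but not a unique one: deleting $14$ from $T$ leaves $\{2,4\}$ and $\{1,3\}$, the $S$-path from $1$ to $4$ is $1\,2\,3\,4$, and all three edges cross. So it matters which edge leads.

**Definition (UECBO).** Let $(S,T)$ be a pair of disjoint spanning trees of $G$ and $m=|S|=|T|$. A *unique exchange cyclic base ordering* of $G$ and $(S,T)$ is an ordering $S=\{s_1,\dots,s_m\}$, $T=\{t_1,\dots,t_m\}$ into a swap sequence $\langle(e_1,f_1),\dots,(e_m,f_m)\rangle$ such that for $i=1,\dots,m$ the swap $(e_i,f_i)\in\{(s_i,t_i),(t_i,s_i)\}$ is a unique $S$ or $T$ exchange for the pair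
$$\bigl(\{s_i,\dots,s_m,t_1,\dots,t_{i-1}\},\ \{t_i,\dots,t_m,s_1,\dots,s_{i-1}\}\bigr).$$

In $K_4$ we found the UECBO $\langle(12,14),(24,34),(23,13)\rangle$. The following conjecture is stated in Timo Bingmann, "On the Structure of the Graph of Unique Symmetric Base Exchanges of Bispanning Graphs", arXiv:1601.03526 (2016).

**Conjecture.** For every bispanning graph $G$ and every pair $(S,T)$ of disjoint spanning trees of $G$, a unique exchange cyclic base ordering exists.

We show that it is false. A shorter vocabulary helps.

**Definition (admissible sequence).** A sequence of swaps starting at $(S,T)$ is *admissible* if each swap is a unique $S$ or $T$ exchange for the current pair and no edge of $G$ occurs in two of the swaps.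

A UECBO is exactly an admissible sequence of length $m=|V|-1$. A UECBO is clearly admissible. Conversely, take an admissible sequence of length $m$. An edge that has not been swapped is still in its original tree, so the swap at time $i$ involves one edge of $S$, call it $s_i$, and one edge of $T$, call it $t_i$. After $m$ swaps all edges have been listed, and the pair before swap $i$ is the displayed one.

**Theorem 1.** For every $k\ge1$ there is a bispanning graph $G_k$ with $52+4k$ vertices and a pair $(S,T)$ of disjoint spanning trees (both Hamiltonian paths) such that every admissible sequence has length at most $12$; length $12$ is attained. Hence $(S,T)$ has no UECBO, and the conjecture is false (for $k=1$: $56$ vertices, $m=55$).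

**Theorem 2.** For every $n\ge56$ there is a bispanning graph on $n$ vertices with a pair $(S,T)$ all of whose admissible sequences have length at most $15$. So the conjecture fails for every $n\ge56$, and the fraction of edges that can be swapped tends to $0$ along these examples.

## 3. Partner sets and sign changes

This section turns "number of partners" into something one can read off a path.

Let $(A,B)$ be a pair of disjoint spanning trees and $e\in A$. The *partner set* $P_e$ is the set of edges on the $B$-path between the ends of $e$ that join the two components of $A-e$. For $e\in B$ interchange the roles of $A$ and $B$.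

**Lemma 1.** For $e\in A$ and $f\in B$, the swap $(e,f)$ is an exchange if and only if $f\in P_e$. It is unique if and only if $P_e=\{f\}$. The same holds for $e\in B$, $f\in A$.

*Proof.* $A-e$ has two components, and adding $f$ gives a spanning tree exactly when $f$ joins them. $B+e$ contains exactly one cycle, namely $e$ together with the $B$-path between its ends, and removing $f\in B$ gives a spanning tree exactly when $f$ lies on that cycle. Both conditions together say $f\in P_e$. The second statement follows, and the last one by symmetry. $\square$

Mark the vertices of one component of (tree $-\,e$) with $+$ and those of the other with $-$. Walk along the path in the other tree from one end of $e$ to the other. Then $|P_e|$ is the number of sign changes along this walk.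

**Lemma 2.** $|P_e|$ is odd. If, among some vertices of the path listed in path order (possibly with omissions), the sign changes at least $3$ times, then $|P_e|\ge3$, and no unique exchange has leader $e$.

*Proof.* The ends of $e$ have different signs, so the number of changes is odd. Between two listed vertices of different sign there is at least one sign change on the path, and different gaps give different edges. $\square$

So it is enough to exhibit a pattern $+,-,+,-$ or $-,+,-,+$ in path order. In $K_4$ the leader $23$ gives $2^+4^-1^+3^-$.

**Lemma 3 (leaf leaders).** If $v$ is a leaf of $A$ with edge $e=vu\in A$, then $P_e$ consists of exactly one edge, the first edge of the $B$-path from $v$ to $u$. The same holds with $A,B$ interchanged.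

*Proof.* The component $\{v\}$ of $A-e$ is met by the $B$-path only at its start, so the sign changes once, on the first edge. $\square$

## 4. Why no pair is blocked at the start

Anyone looking for a counterexample would first try to find a pair $(S,T)$ in which *every* leader has at least three partners, so that not even one swap is possible. Lemma 3 rules this out. A tree with at least two vertices has leaves, and a leaf edge always has exactly one partner. Every pair admits unique exchanges.

Anyone trying to prove the conjecture would use the same lemma the other way and keep swapping leaf edges. The point where this stops is visible in $K_4$: after the first trade, $23$ is the edge of the leaf $2$ of $A$, and its single partner $12$ has already been used. A leaf guarantees a unique partner, but not an unused one.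

So a counterexample has to let some swaps happen, and these swaps must leave behind a pair in which every leaf is attached by a used edge or has a used partner. All other unused edges must have at least three partners or a used one. And this must hold along every way of getting there. We shall hide the only possible swaps inside four small sets of twelve edges. Each set allows exactly three swaps in a fixed order, and the four sets do not interfere.

## 5. The graph $G_k$ and its four-fold symmetry

Let $k\ge1$. The vertices are $x_j$ with $j\in\mathbb Z/4=\{1,2,3,4\}$ and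
$$x\in\{a,b,c,d,f,g,p,q,r,\ell,s,t,w,n^1,\dots,n^k\}.$$
There are $13+k$ letters, hence $52+4k$ vertices. Put
$$\begin{aligned}W=\;&a_1\,b_1\;s_4\;\,n^1_3\,n^1_4\,n^2_3\,n^2_4\cdots n^k_3\,n^k_4\;\,r_2\,w_3\,\ell_4\,t_3\,t_2\,[f_2\,b_2\,g_2\,d_2\,c_2\,a_2\,q_2\,p_2]\\&q_3\,w_2\,g_3\,s_3\,[c_3\,f_3\,p_3\,r_3\,d_3]\;\ell_3 .\end{aligned}$$
Every letter occurs in $W$ exactly twice, once with an odd and once with an even index. For the $n^i$ the indices are $3,4$; for the other letters they are
$$a,b:1,2;\quad r,w,t,f,g,d,c,q,p:2,3;\quad s,\ell:3,4 .$$
So $W$ contains exactly one of $x_j,x_{j+2}$ for all $x,j$. Hence $W$ followed by the reversal of $W$ with all indices raised by $2$ visits every vertex once. Let $S$ be this Hamiltonian path: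
$$\begin{aligned}S:\ &a_1b_1\,s_4\,n^1_3n^1_4\cdots n^k_3n^k_4\,r_2w_3\ell_4t_3t_2[f_2b_2g_2d_2c_2a_2q_2p_2]q_3w_2g_3s_3[c_3f_3p_3r_3d_3]\ell_3\;\big|\\ &\ell_1[d_1r_1p_1f_1c_1]s_1g_1w_4q_1[p_4q_4a_4c_4d_4g_4b_4f_4]t_4t_1\ell_2w_1r_4\,n^k_2n^k_1\cdots n^1_2n^1_1\,s_2\,b_3a_3 .\end{aligned}$$
The bar marks the middle; the edge $\ell_3\ell_1$ crosses it. Let $T$ be the Hamiltonian path obtained from $S$ by raising all indices by $1$:
$$\begin{aligned}T:\ &a_2b_2\,s_1\,n^1_4n^1_1\cdots n^k_4n^k_1\,r_3w_4\ell_1t_4t_3[f_3b_3g_3d_3c_3a_3q_3p_3]q_4w_3g_4s_4[c_4f_4p_4r_4d_4]\ell_4\;\big|\\ &\ell_2[d_2r_2p_2f_2c_2]s_2g_2w_1q_2[p_1q_1a_1c_1d_1g_1b_1f_1]t_1t_2\ell_3w_2r_1\,n^k_3n^k_2\cdots n^1_3n^1_2\,s_3\,b_4a_4 .\end{aligned}$$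
Let $G_k$ have edge set $S\sqcup T$. It is bispanning by construction.

**Symmetry.** Let $\varphi:x_j\mapsto x_{j+1}$. By definition $\varphi$ maps the word $S$ to the word $T$. It maps $T$ to $S$ with indices raised by $2$, that is, to $W$ raised by $2$ followed by the reversal of $W$, and this is the reversal of the word $S$. So $\varphi$ is an automorphism of $G_k$ that interchanges $S$ and $T$. Moreover $\varphi^2$ maps each of $S,T$ to itself, reversed.

## 6. A gadget of twelve edges and its three planned swaps

*Gadget 1* consists of the following twelve edges; here the index $1$ is omitted: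
$$ab,\ dr,\ rp,\ pf,\ fc\in S,\qquad pq,\ qa,\ ac,\ cd,\ dg,\ gb,\ bf\in T .$$
They are the edge $a_1b_1$ and the bracket $[d_1r_1p_1f_1c_1]$ of $S$, and the bracket $[p_1q_1a_1c_1d_1g_1b_1f_1]$ of $T$. *Gadget $j$* is the image of gadget 1 under $\varphi^{j-1}$; for even $j$ the roles of $S$ and $T$ are interchanged. The $48$ edges of the four gadgets are called *internal*, all other edges *external*.

The *planned swaps* of gadget 1, in this order, are
$$m_1:\ ab\leftrightarrow ac,\qquad m_2:\ cd\leftrightarrow cf,\qquad m_3:\ pf\leftrightarrow bf,$$
and those of gadget $j$ are their images under $\varphi^{j-1}$. No edge occurs in two planned swaps, since $ab,ac,cd,cf,pf,bf$ are six different edges.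

For $\sigma\in\{0,1,2,3\}^4$ let $(A_\sigma,B_\sigma)$ arise from $(S,T)$ by performing the first $\sigma_j$ planned swaps in gadget $j$, for $j=1,\dots,4$. We call $\sigma_j$ the *state* of gadget $j$. Swapped edges are *dead*, all others *live*. For example, $\sigma=(1,0,0,0)$ gives $A_\sigma=S-a_1b_1+a_1c_1$ and $B_\sigma=T-a_1c_1+a_1b_1$, with exactly two dead edges. By the symmetry, $\varphi(A_\sigma)=B_{\sigma'}$ and $\varphi(B_\sigma)=A_{\sigma'}$ with $\sigma'_{j+1}=\sigma_j$.

The internal edges of gadget 1, by state, with dead edges in parentheses, are: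

| state | in $A$ | in $B$ |
|---|---|---|
| 0 | $ab,\ dr,\ rp,\ pf,\ fc$ | $pq,\ qa,\ ac,\ cd,\ dg,\ gb,\ bf$ |
| 1 | $dr,\ rp,\ pf,\ fc,\ (ac)$ | $pq,\ qa,\ (ab),\ cd,\ dg,\ gb,\ bf$ |
| 2 | $dr,\ rp,\ pf,\ (cd),\ (ac)$ | $pq,\ qa,\ (ab),\ (fc),\ dg,\ gb,\ bf$ |
| 3 | $dr,\ rp,\ (bf),\ (cd),\ (ac)$ | $pq,\ qa,\ (ab),\ (fc),\ dg,\ gb,\ (pf)$ |

For gadget $j$ in state $\sigma_j$ one applies $\varphi^{j-1}$ to the corresponding row; for even $j$ the left column then lies in $B_\sigma$ and the right column in $A_\sigma$.

Reading the rows as graphs gives two facts.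

**(F1)** The internal $A$-edges of gadget 1 form a forest on $\{a,b,c,d,f,p,r\}$ with exactly two components, $E_1\ni b$ and $P_1\ni c,d,p,r$.

* State 0: the edge $ab$ and the path $d\,r\,p\,f\,c$; $E_1=\{a,b\}$.
* State 1: the single vertex $b$ and the path $d\,r\,p\,f\,c\,a$; $E_1=\{b\}$.
* State 2: the single vertex $b$ and the path $f\,p\,r\,d\,c\,a$; $E_1=\{b\}$.
* State 3: the edge $bf$ and the path $p\,r\,d\,c\,a$; $E_1=\{b,f\}$.

**(F2)** The internal $B$-edges of gadget 1 form a tree on $Q_1=\{p,q,a,c,d,g,b,f\}$.

* State 0: the path $p\,q\,a\,c\,d\,g\,b\,f$.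
* State 1: the path $p\,q\,a\,b\,f$ with the branch $b\,g\,d\,c$ at $b$.
* State 2: the path $p\,q\,a\,b\,f$ with the branch $b\,g\,d$ at $b$ and the pendant vertex $c$ at $f$.
* State 3: the edge $pf$ with the branch $p\,q\,a\,b\,g\,d$ at $p$ and the pendant vertex $c$ at $f$.

In every state the path from $p$ to $f$ in this tree contains a vertex of $E_1$ different from $p$, namely $a,b,b,f$ in states $0,1,2,3$.

Let $E_j,P_j,Q_j$ be the corresponding sets for gadget $j$, with state $\sigma_j$. For odd $j$, $E_j,P_j$ are components in $A_\sigma$ and $Q_j$ carries a tree in $B_\sigma$; for even $j$ it is the other way round. The same vertex can lie in an $A$-set and in a $B$-set of one gadget: $p_1$ lies in $P_1$ and in $Q_1$.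

## 7. Both trees as chains of blocks

The purpose of this section is to see $A_\sigma$ and $B_\sigma$ for all $256$ values of $\sigma$ at once. The external edges never move. Look at where they touch the gadgets: in $S$ they are attached to gadget 1 by $b_1s_4$, $\ell_1d_1$, $c_1s_1$; to gadget 2 by $t_2f_2$, $p_2q_3$; to gadget 3 by $s_3c_3$, $d_3\ell_3$, $s_2b_3$; to gadget 4 by $q_1p_4$, $f_4t_4$. (Vertices such as $g_1,q_1,r_2$ that lie in no internal edge of the tree in question count as single vertices.) So external edges attach to $E_j$ at $b_j$, to $P_j$ at $d_j$ and $c_j$, and to $Q_j$ at $p_j$ and $f_j$. By (F1) and (F2) these vertices lie in the named sets in every state. Applying $\varphi$ gives the same for $T$. Hence: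

**(F3)** $A_\sigma$ is a chain of *$A$-blocks*, each inducing a tree, consecutive blocks being joined by one external $S$-edge:
$$\begin{aligned}&E_1,\,s_4,\,n^1_3,n^1_4,\dots,n^k_3,n^k_4,\,r_2,w_3,\ell_4,t_3,t_2,\,Q_2,\,q_3,w_2,g_3,s_3,\,P_3,\,\ell_3,\\&\ell_1,\,P_1,\,s_1,g_1,w_4,q_1,\,Q_4,\,t_4,t_1,\ell_2,w_1,r_4,\,n^k_2,n^k_1,\dots,n^1_2,n^1_1,\,s_2,\,E_3 .\end{aligned}$$

**(F4)** $B_\sigma$ is a chain of *$B$-blocks*, each inducing a tree, joined by the external $T$-edges:
$$\begin{aligned}&E_2,\,s_1,\,n^1_4,n^1_1,\dots,n^k_4,n^k_1,\,r_3,w_4,\ell_1,t_4,t_3,\,Q_3,\,q_4,w_3,g_4,s_4,\,P_4,\,\ell_4,\\&\ell_2,\,P_2,\,s_2,g_2,w_1,q_2,\,Q_1,\,t_1,t_2,\ell_3,w_2,r_1,\,n^k_3,n^k_2,\dots,n^1_3,n^1_2,\,s_3,\,E_4 .\end{aligned}$$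

In particular $A_\sigma,B_\sigma$ are disjoint spanning trees for every $\sigma$. "Before" and "after" refer to these chains. A path between different blocks traverses all blocks in between, entering and leaving them at the attachment vertices just listed.

**How the leaves travel.** Here is why three swaps should be all that gadget 1 allows; the complete check follows in Sections 10 and 11. In state 0 the vertex $a$ is a leaf of $A$. Its edge $ab$ has the partner $ac$, the first edge of the $B$-path $a\,c\,d\,g\,b$. Performing $m_1$ makes $b$ a leaf of $A$, but the $B$-path from $b$ to $s_4$ now begins with the dead edge $ba$. It also makes $c$ a leaf of $B$, with edge $cd$, whose partner is the first edge of the $A$-path $c\,f\,p\,r\,d$: this is $m_2$. After $m_2$ the vertex $d$ is a leaf of $B$, but the $A$-path from $d$ to $g$ begins with the dead edge $dc$. Also $f$ is a leaf of $A$, with edge $pf$, whose partner is the first edge of the $B$-path $f\,b\,a\,q\,p$: this is $m_3$. After $m_3$ the vertex $p$ is a leaf of $A$, but the $B$-path from $p$ to $r$ begins with the dead edge $pf$. The remaining leaves $a,c,f$ created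 on the way hang on dead edges. Each planned swap creates one leaf that continues and one that is stuck, and the last swap creates only a stuck one.

## 8. The Main Lemma, and Theorem 1 from it

**Main Lemma.** Let $\sigma\in\{0,1,2,3\}^4$. Every unique exchange of $(A_\sigma,B_\sigma)$ whose two edges are both live is the next planned swap of some gadget. Conversely, for each gadget $j$ with $\sigma_j<3$, the next planned swap is a unique exchange.

**Proof of Theorem 1 from the Main Lemma.** We claim that after $i$ swaps of an admissible sequence the pair is some $(A_\sigma,B_\sigma)$ with $\sum_j\sigma_j=i$, and that the edges used so far are exactly the dead ones. For $i=0$ take $\sigma=(0,0,0,0)$. If the claim holds after $i$ swaps, the next swap is a unique exchange whose two edges have not been used, so both are live. By the Main Lemma it is the next planned swap of some gadget $j$. Performing it raises $\sigma_j$ by $1$ and makes exactly its two edges dead.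

Since $\sum_j\sigma_j\le12$, the length is at most $12$. By the converse part we can perform planned swaps until $\sigma=(3,3,3,3)$. No edge occurs twice, so length $12$ is attained. Since $m=51+4k\ge55>12$, there is no UECBO. $\square$

**Reduction by symmetry.** The purpose of this step is to cut the number of leaders by four. The automorphism $\varphi$ interchanges the trees and carries $(A_\sigma,B_\sigma)$ to $(B_{\sigma'},A_{\sigma'})$; it preserves unique exchanges, dead and live edges, and planned swaps. Every external $T$-edge is the $\varphi$-image of an external $S$-edge. The external $S$-edges in the right half of $S$ are the $\varphi^2$-images of those in the left half, and $\ell_3\ell_1$ is mapped to itself by $\varphi^2$. The internal edges of gadget $j$ are the $\varphi^{j-1}$-images of those of gadget 1. So it suffices to treat, for *every* $\sigma$, the live leaders in two classes: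

* (I) the external $S$-edges in the left half of $S$, together with $\ell_3\ell_1$;
* (II) the internal edges of gadget 1.

For each such leader $e$ we show one of three things: $|P_e|\ge3$; or $P_e$ consists of a single dead edge; or $e$ is the leader of the next planned swap of gadget 1 and $P_e$ consists of its partner. The edge $b_1s_4$ belongs to class (I) but is treated together with class (II).

## 9. External edges: two rules that force three partners

The purpose of this section is to show $|P_e|\ge3$ for every class (I) edge $e\neq b_1s_4$. Let $X$ be the component of $A_\sigma-e$ made of the $A$-blocks before $e$, and $Y$ the other one. By (F3), for all these edges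
$$E_1\subseteq X,\qquad P_1\cup Q_4\cup\{t_1\}\subseteq Y,$$
because $E_1$ is the first block and $P_1,Q_4,t_1$ come after $\ell_1$.

**Rule L.** *If one end of $e$ lies in a $B$-block before $Q_1$ and the other in a $B$-block after $t_1$, then $|P_e|\ge3$.*

*Proof.* The $B$-path between the ends traverses $Q_1$ from $p_1$ to $f_1$ and then passes $t_1$ (or all this in reverse order). By (F2) it passes $p_1\in P_1\subseteq Y$, later a vertex of $E_1\subseteq X$, and later $t_1\in Y$. One end of $e$ lies in $X$, the other in $Y$. Start from the end in $X$: from whichever side we come, we see that end in $X$, then a vertex of $Y$ ($p_1$ or $t_1$), then the vertex of $E_1$ in $X$, then a vertex of $Y$. These are three changes, and Lemma 2 applies. $\square$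

**Rule M.** *If $s_4\in X$, one end of $e$ lies in a $B$-block before $g_4$ and the other in a $B$-block after $P_4$, then $|P_e|\ge3$.*

*Proof.* In the chain (F4) the blocks $g_4,s_4,P_4$ are consecutive, and $P_4$ is entered from $s_4$ at $c_4$. So the $B$-path passes consecutively $g_4,s_4,c_4$ (or in reverse order). In $A_\sigma$ both $g_4$ and $c_4$ lie in the block $Q_4\subseteq Y$, while $s_4\in X$. Starting from the end of $e$ in $X$ we see $X,Y,X,Y$. $\square$

Now go through the left half of $S$; positions are read off from (F4).

* $s_4n^1_3$, $n^i_3n^i_4$ $(1\le i\le k)$, $n^i_4n^{i+1}_3$ $(1\le i<k)$: Rule L, since $s_4$ and $n^i_4$ lie before $Q_1$ and every $n^i_3$ lies after $t_1$.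
* $n^k_4r_2$, $r_2w_3$, $w_3\ell_4$, $\ell_4t_3$: Rule M. The vertices $n^k_4,w_3,t_3$ lie before $g_4$; the vertex $\ell_4$ and the block $P_2\ni r_2$ lie after $P_4$. And $s_4$ precedes all these edges in the $A$-chain, so $s_4\in X$.
* $t_3t_2$: Rule L, since $t_3$ lies before $Q_1$ and $t_2$ after $t_1$.
* $t_2f_2$: Rule L. Depending on $\sigma_2$, $f_2$ lies in $P_2$ or in $E_2$; both are before $Q_1$. And $t_2$ is after $t_1$.
* $p_2q_3$: Rule M, since $q_3\in Q_3$ lies before $g_4$, $p_2\in P_2$ lies after $P_4$, and $s_4\in X$.
* $q_3w_2$, $w_2g_3$, $g_3s_3$, $s_3c_3$, $d_3\ell_3$: Rule L, since $q_3,g_3,c_3,d_3\in Q_3$ lie before $Q_1$ and $w_2,s_3,\ell_3$ lie after $t_1$.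
* $\ell_3\ell_1$: Rule L, since $\ell_1$ lies before $Q_1$ and $\ell_3$ after $t_1$.

With $b_1s_4$ these are all external $S$-edges of the left half and the middle edge. So every leader in this list has $|P_e|\ge3$, in every state.

## 10. Coordinates around gadget 1

From here on the index $1$ is omitted for the gadget letters $a,b,c,d,f,g,p,q,r$. This section fixes what must be known about the rest of the graph; none of it depends on $\sigma_2,\sigma_3,\sigma_4$.

Let $\mathcal L$ be the union of the $A$-blocks strictly between $E_1$ and $P_1$, and $\mathcal R$ the union of those after $P_1$. Let $\mathcal D,\mathcal U$ be the unions of the $B$-blocks before and after $Q_1$. From (F3) and (F4):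
$$s_4,\ell_1\in\mathcal L;\qquad s_1,g,w_4,q,t_1\in\mathcal R;\qquad s_4,s_1,w_4,\ell_1\in\mathcal D;\qquad r,t_1\in\mathcal U .$$

In $A$ there are the edges $bs_4$ and $\ell_1d$ and the path $c\,s_1\,g\,w_4\,q$. The $A$-path from $d$ to $b$ is $d\,\ell_1\cdots s_4\,b$, through $\mathcal L$. In $B$ the vertex $p$ is joined to $\mathcal D$, $f$ is joined to $t_1$, and the $B$-path from $f$ to $r$ is $f\,t_1\cdots r$, inside $\mathcal U$ after $f$. Together with (F1) and (F2), the trees look as follows; $[\,\cdot\,]$ stands for the part of the chain lying in the named set.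

* State 0. $A$: $a\,b\,[\mathcal L]\,d\,r\,p\,f\,c\,[\mathcal R]$. $B$: $[\mathcal D]\,p\,q\,a\,c\,d\,g\,b\,f\,[\mathcal U]$.
* State 1. $A$: $b\,[\mathcal L]\,d\,r\,p\,f\,c\,[\mathcal R]$, with the leaf $a$ at $c$. $B$: $[\mathcal D]\,p\,q\,a\,b\,f\,[\mathcal U]$, with the branch $b\,g\,d\,c$ at $b$.
* State 2. $A$: $b\,[\mathcal L]\,d\,c\,[\mathcal R]$, with the branch $d\,r\,p\,f$ at $d$ and the leaf $a$ at $c$. $B$: $[\mathcal D]\,p\,q\,a\,b\,f\,[\mathcal U]$, with the branch $b\,g\,d$ at $b$ and the leaf $c$ at $f$.
* State 3. $A$: $b\,[\mathcal L]\,d\,c\,[\mathcal R]$, with the leaf $f$ at $b$, the branch $d\,r\,p$ at $d$ and the leaf $a$ at $c$. $B$: $[\mathcal D]\,p\,f\,[\mathcal U]$, with the branch $p\,q\,a\,b\,g\,d$ at $p$ and the leaf $c$ at $f$.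

## 11. All live leaders in gadget 1, and $b_1s_4$

For each leader $e$ we name the component of (tree $-\,e$) marked $+$ and write the path in the other tree with signs. Dots stand for omitted vertices. Wherever three sign changes are displayed, Lemma 2 gives $|P_e|\ge3$ and we say no more. To check a sign for a leader in $A$, remember $q,g,t_1\in\mathcal R$ and $s_4\in\mathcal L$. For a leader in $B$, remember $s_4,s_1,w_4,\ell_1\in\mathcal D$ and $r\in\mathcal U$.

**State 0, leaders in $A$** (paths in $B$). The purpose is to find exactly one unique leader, $ab$.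

* $ab$: $a$ is a leaf of $A$, and the $B$-path is $a\,c\,d\,g\,b$. By Lemma 3, $P_{ab}=\{ac\}$: the planned swap $m_1$.
* $bs_4$: $+=\{a,b\}$; $\ b^+g^-d^-c^-a^+q^-\cdots s_4^-$.
* $dr$: $+=E_1\cup\mathcal L\cup\{d\}$; $\ d^+g^-b^+f^-\cdots r^-$. (On the $B$-path $d\,g\,b\,f\,t_1\cdots r$, $b\in E_1$.)
* $rp$: $+=E_1\cup\mathcal L\cup\{d,r\}$; $\ r^+\cdots t_1^-f^-b^+g^-\cdots p^-$.
* $pf$: $+=E_1\cup\mathcal L\cup\{d,r,p\}$; $\ p^+q^-a^+c^-\cdots f^-$.
* $fc$: $+=E_1\cup\mathcal L\cup\{d,r,p,f\}$; $\ f^+b^+g^-d^+c^-$.

**State 0, leaders in $B$** (paths in $A$). The purpose is to show that none is unique. Here $+$ is the component containing $\mathcal D$; it consists of $\mathcal D$ and the vertices of $p,q,a,c,d,g,b,f$ up to and including the first end of $e$ in this order. The other component contains the rest and $\mathcal U$.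

* $pq$: $\ p^+f^-c^-s_1^+g^-w_4^+q^-$.
* $qa$: $\ q^+w_4^+g^-s_1^+c^-\cdots a^-$.
* $ac$: $\ a^+b^-s_4^+\cdots c^-$.
* $cd$: $\ c^+f^-p^+r^-d^-$.
* $dg$: $\ d^+r^-p^+f^-c^+s_1^+g^-$.
* $gb$: $\ g^+s_1^+c^+f^-p^+r^-d^+\cdots b^-$.
* $bf$: $\ b^+\cdots d^+r^-p^+f^-$.

So in state 0 the only unique exchange led by a live edge of gadget 1 or by $bs_4$ is $m_1$.

**State 1, leaders in $A$.** Now $E_1=\{b\}$ and $a$ hangs on $c$ by the dead edge $ac$. The purpose is to show that no leader in $A$ has a live unique partner.

* $bs_4$: $b$ is a leaf of $A$, and the $B$-path is $b\,a\,q\,p\cdots s_4$. By Lemma 3, $P=\{ab\}$, dead.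
* $dr$: $+=\{b\}\cup\mathcal L\cup\{d\}$; $\ d^+g^-b^+f^-\cdots r^-$.
* $rp$: $+=\{b\}\cup\mathcal L\cup\{d,r\}$; $\ r^+\cdots t_1^-f^-b^+a^-q^-p^-$.
* $pf$: $+=\{b\}\cup\mathcal L\cup\{d,r,p\}$; $\ p^+q^-a^-b^+f^-$.
* $fc$: $+=\{b\}\cup\mathcal L\cup\{d,r,p,f\}$; $\ f^+b^+g^-d^+c^-$.

**State 1, leaders in $B$.** The purpose is to find exactly one unique leader, $cd$.

* $pq$: $+=\mathcal D\cup\{p\}$; $\ p^+f^-c^-s_1^+g^-w_4^+q^-$.
* $qa$: $+=\mathcal D\cup\{p,q\}$; $\ q^+w_4^+g^-s_1^+c^-a^-$.
* $cd$: $c$ is a leaf of $B$, and the $A$-path is $c\,f\,p\,r\,d$. By Lemma 3, $P=\{cf\}$: the planned swap $m_2$.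
* $dg$: $+=\{d,c\}$; $\ d^+r^-p^-f^-c^+s_1^-g^-$.
* $gb$: $+=\{g,d,c\}$; $\ g^+s_1^-c^+f^-\cdots b^-$.
* $bf$: $+=\mathcal D\cup\{p,q,a,b,g,d,c\}$; $\ b^+\cdots d^+r^-p^+f^-$.

**State 2, leaders in $A$.** Here $E_1=\{b\}$; the live edges are $dr,rp,pf$. The purpose is to find exactly one leader with a live unique partner, $pf$.

* $bs_4$: $b$ is a leaf of $A$, and the $B$-path is $b\,a\,q\,p\cdots s_4$. $P=\{ab\}$, dead.
* $dr$: $+=\{r,p,f\}$; $\ d^-g^-b^-f^+t_1^-\cdots r^+$.
* $rp$: $+=\{p,f\}$; $\ r^-\cdots t_1^-f^+b^-a^-q^-p^+$.
* $pf$: $f$ is a leaf of $A$, and the $B$-path is $f\,b\,a\,q\,p$. By Lemma 3, $P=\{bf\}$: the planned swap $m_3$.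

**State 2, leaders in $B$.** The live edges are $pq,qa,dg,gb,bf$. The purpose is to show that none of them has a live unique partner.

* $pq$: $+=\mathcal D\cup\{p\}$; $\ p^+r^-d^-c^-s_1^+g^-w_4^+q^-$.
* $qa$: $+=\mathcal D\cup\{p,q\}$; $\ q^+w_4^+g^-s_1^+c^-a^-$.
* $dg$: $d$ is a leaf of $B$, and the $A$-path is $d\,c\,s_1\,g$. $P=\{cd\}$, dead.
* $gb$: $+=\{g,d\}$; $\ g^+s_1^-c^-d^+\ell_1^-\cdots b^-$.
* $bf$: $+=\mathcal D\cup\{p,q,a,b,g,d\}$, and the other component is $\{f,c\}\cup\mathcal U$; $\ b^+\cdots d^+r^-p^+f^-$.

**State 3, leaders in $A$.** Here $E_1=\{b,f\}$; the live internal edges are $dr,rp$. The purpose is to show that nothing is left.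

* $bs_4$: $+=\{b,f\}$. The $B$-path is $b\,a\,q\,p$, continued inside $\mathcal D$ to $s_4$; it does not contain $f$. The signs are $b^+a^-q^-p^-\cdots s_4^-$ with only $-$ after $b$, so $P=\{ab\}$, dead.
* $dr$: $+=\{r,p\}$; $\ d^-g^-b^-a^-q^-p^+f^-\cdots r^+$.
* $rp$: $p$ is a leaf of $A$, and the $B$-path is $p\,f\,t_1\cdots r$. $P=\{pf\}$, dead.

**State 3, leaders in $B$.** The live edges are $pq,qa,dg,gb$. The purpose is the same.

* $pq$: $+=\{q,a,b,g,d\}$; $\ p^-r^-d^+c^-s_1^-g^+w_4^-q^+$.
* $qa$: $+=\{a,b,g,d\}$; $\ q^-w_4^-g^+s_1^-c^-a^+$.
* $dg$: $d$ is a leaf of $B$, and the $A$-path is $d\,c\,s_1\,g$. $P=\{cd\}$, dead.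
* $gb$: $+=\{g,d\}$; $\ g^+s_1^-c^-d^+\ell_1^-\cdots b^-$.

**Completion of the proof of the Main Lemma.** Comparing with the table of Section 6, every live internal edge of gadget 1 has been treated in every state, and so has $b_1s_4$. Section 9 treated the other edges of class (I). In all cases $|P_e|\ge3$, or $P_e$ is a single dead edge, or $e$ leads the next planned swap of gadget 1 and $P_e$ consists of its partner. So, by Lemma 1, a unique exchange with two live edges and leader in one of the classes is the next planned swap of gadget 1. The reduction of Section 8 carries this to all leaders, with gadget 1 replaced by gadget $j$. For the converse, the lines for $ab$ in state 0, $cd$ in state 1 and $pf$ in state 2 show that the next planned swap of gadget 1 is a unique exchange, whatever the states of the other gadgets; the powers of $\varphi$ give the other gadgets. This proves the Main Lemma and with it Theorem 1. $\blacksquare$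

## 12. Attaching vertices of degree two: every $n\ge56$

Theorem 1 covers the vertex numbers $56,60,64,\dots$. To reach the numbers in between we attach vertices of degree $2$ and check that each makes admissible sequences longer by at most one.

**Step 1: the construction.** Let $G$ be bispanning with pair $(S,T)$. Form $G^+$ by adding a vertex $v$ and two edges $\alpha,\gamma$ from $v$ to (not necessarily distinct) vertices of $G$. Put $S^+=S+\alpha$ and $T^+=T+\gamma$. This is a pair of disjoint spanning trees of $G^+$.

**Step 2: $v$ is always a leaf.** We need to control all pairs that can occur. In any pair $(A,B)$ of disjoint spanning trees of $G^+$ with $A\cup B$ the whole edge set, each tree contains at least one edge at $v$. There are only two, so each contains exactly one of $\alpha,\gamma$. Thus $v$ is a leaf of both trees, and $(A-v,B-v)$ is a pair of disjoint spanning trees of $G$.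

**Step 3: partner sets in $G^+$.** The aim is to show that $\alpha,\gamma$ are partners only of each other.

If the leader is $e\notin\{\alpha,\gamma\}$, its ends lie in $G$, so the path in the other tree between them avoids the leaf $v$. This is the same path as for $(A-v,B-v)$, and restricted to the vertices of $G$ the two components are also the same. So $P_e$ is the same as for the pair $(A-v,B-v)$ of $G$, and it contains neither $\alpha$ nor $\gamma$.

If the leader is $\alpha$ or $\gamma$, it is the edge of the leaf $v$. By Lemma 3 its only partner is the first edge, at $v$, of a path in the other tree, and this is the other one of $\alpha,\gamma$.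

**Step 4: comparing lengths.** In an admissible sequence of $(G^+,S^+,T^+)$, a swap involving one of $\alpha,\gamma$ involves both, so there is at most one such swap. It does not change $(A-v,B-v)$. Every other swap is, by Step 3, a unique exchange of the current pair $(A-v,B-v)$ of $G$ as well. So deleting the swap of $\alpha$ and $\gamma$, if it occurs, leaves an admissible sequence of $(G,S,T)$. The maximal length of admissible sequences grows by at most $1$.

**Step 5: conclusion.** Given $n\ge56$, write $n=52+4k+j$ with $k\ge1$ and $0\le j\le3$, and attach $j$ such vertices to $G_k$, one after the other. The result is a bispanning graph on $n$ vertices with a pair all of whose admissible sequences have length at most $12+3=15$. Since $15<55\le n-1$, no UECBO exists. At most $30$ of the $2(n-1)$ edges can occur in an admissible sequence, and this fraction tends to $0$ as $n\to\infty$. This proves Theorem 2. $\blacksquare$
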